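\title{Orbits of infinite sets under typical interval exchange transformations}

\begin{abstract}
Let $X$ be an infinite subset of $I=[0,1]$. We prove that for almost every interval exchange transformation $T$ the Hausdorff distance from $X\cup TX\cup\dots\cup T^{n-1}X$ to $I$ is $o(1/n)$ along a sequence of times $n$, which settles a conjecture stated by Dong. The result follows from a quantitative statement for finite sets: for a set of $N$ points, $N$ large, the lower limit of $n$ times this distance lies between $1/(2N)$ and $CN^{-1/3}$ for almost every $T$. The proof records the points as zeros of a branched cover of a suspension of $T$, finds one periodic member of the resulting family on which the points are well spread, and shows, by means of the theorems of Eskin--Mirzakhani--Mohammadi and Chaika--Eskin, that the Teichm\"uller geodesic of almost every member of the family returns to a neighborhood of the periodic one.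
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $I=[0,1]$. For a nonempty set $A\subset I$ put
\[
d^H(A,I)=\sup_{y\in I}\ \inf_{a\in A}|y-a| .
\]
This is the Hausdorff distance from $A$ to $I$: the infimum of the $\epsilon>0$ such that every point of $I$ is within $\epsilon$ of $A$. It vanishes exactly when $A$ is dense, and it decreases when $A$ grows. Given a map $T\colon I\to I$ and a nonempty set $X\subset I$, we ask how fast the iterates of $X$ fill the interval, and we measure this by
\[
\delta_n(X,T)=n\cdot d^H\Bigl(\,\bigcup_{k=0}^{n-1}T^kX,\ I\Bigr),\qquad n\ge1 .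
\]

The factor $n$ comes from counting. If $A$ has $M$ points and $\epsilon=d^H(A,I)$, the $M$ closed intervals of radius $\epsilon$ about the points of $A$ cover $I$, so $2\epsilon M\ge1$. If $X$ has $N$ points, the union of its first $n$ iterates has at most $nN$ points, and therefore
\begin{equation}\label{eq:lower}
\delta_n(X,T)\ge\frac1{2N}\qquad\text{for every }n\ge1\text{ and every map }T .
\end{equation}
A single orbit thus never does better than the scale $1/n$. With $N$ starting points one may hope that at some times $n$ the $N$ orbit segments interleave, so that $\delta_n$ is small when $N$ is large; for infinite $X$ one would then guess that $\inf_n\delta_n=0$. The guess is not automatic, because orbit segments can duplicate each other. If $X=\{x,Tx,\dots,T^{N-1}x\}$, the union has fewer than $n+N$ points and $\liminf_n\delta_n\ge1/2$, however large $N$ is. One has to exclude approximate versions of this, at scale $1/n$, while knowing nothing about $X$ except that it has many points.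

We study the question for interval exchange transformations. Fix an integer $d\ge2$, a permutation $\pi$ of $\{1,\dots,d\}$, and a vector $\lambda=(\lambda_1,\dots,\lambda_d)$ with positive entries and total length $|\lambda|=\sum_j\lambda_j$. Let $\beta_j=\sum_{i\le j}\lambda_i$ and $I_j=[\beta_{j-1},\beta_j)$. The \emph{interval exchange transformation} (IET) $T=T_{\pi,\lambda}$ is the bijection of $[0,|\lambda|)$ given by
\begin{equation}\label{eq:iet}
Tx=x-\sum_{i<j}\lambda_i+\sum_{\pi(i)<\pi(j)}\lambda_i\qquad(x\in I_j).
\end{equation}
It translates each $I_j$ and puts it in position $\pi(j)$. Since the intervals are closed on the left, every $T^k$, $k\ge0$, is a translation on $[x,x+\epsilon)$ for some $\epsilon=\epsilon(x,k)>0$. The permutation $\pi$ is \emph{irreducible} if $\pi\{1,\dots,m\}\ne\{1,\dots,m\}$ for $1\le m<d$. Unless the contrary is said, $|\lambda|=1$, and $T$ is extended to $I$ by an arbitrary value at $1$. A statement holds \emph{for almost every IET} if for every $d\ge2$ and every irreducible $\pi$ it holds for $T_{\pi,\lambda}$ for Lebesgue-almost every $\lambda$ in the simplex $\{\lambda_j>0,\ \sum_j\lambda_j=1\}$.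

The following is stated as a conjecture in Dong's paper \cite{Dong}: \emph{if $X\subset I$ is infinite, then $\inf_n\delta_n(X,T)=0$ for almost every IET $T$.} We prove it.

\begin{theorem}\label{thm:infinite}
If $X\subset I$ is infinite, then $\liminf_{n\to\infty}\delta_n(X,T)=0$ for almost every IET $T$. In particular $\inf_n\delta_n(X,T)=0$.
\end{theorem}

\begin{theorem}\label{thm:finite}
For every irreducible $\pi$ there are constants $C_\pi,N_\pi<\infty$ such that for every finite set $X\subset(0,1)$ with $N\ge N_\pi$ points and almost every $\lambda$, the map $T=T_{\pi,\lambda}$ satisfies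
\[
\frac1{2N}\le\inf_n\delta_n(X,T)\le\liminf_{n\to\infty}\delta_n(X,T)\le C_\pi N^{-1/3}.
\]
The lower bound holds for every $N$-point set $X\subset I$, $N\ge1$, and every map $T$.
\end{theorem}

\begin{corollary}\label{cor:class}
Let $X\subset I$ be nonempty. Then $\inf_n\delta_n(X,T)=0$ for almost every IET $T$ if and only if $X$ is infinite. If $X$ is finite, the infimum is positive for every $T$.
\end{corollary}

The lower bound in Theorem~\ref{thm:finite} is \eqref{eq:lower}. To deduce Theorem~\ref{thm:infinite}, choose for each $N\ge N_\pi$ a subset $X_N\subset X\cap(0,1)$ with $N$ points. Then $\delta_n(X,T)\le\delta_n(X_N,T)$, so outside a countable union of null sets of $\lambda$ we have $\liminf_n\delta_n(X,T)\le C_\pi N^{-1/3}$ for all $N\ge N_\pi$. Corollary~\ref{cor:class} combines Theorem~\ref{thm:infinite} with \eqref{eq:lower}. What remains, and occupies the rest of the paper, is the upper bound in Theorem~\ref{thm:finite}. Its proof relies on four published theorems, stated below as Theorems~\ref{thm:keane}, \ref{thm:emm} (two statements) and~\ref{thm:ce}.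

\begin{remark}
The exceptional null set depends on $X$ and cannot be dropped: for $Tx=x+\frac12\bmod1$ and $X\subset[0,\frac18]$ all iterates of $X$ lie in $[0,\frac18]\cup[\frac12,\frac58]$, so $\delta_n\ge\frac38$. Irreducibility cannot be dropped either. If $\pi$ preserves $\{1,\dots,m\}$ with $m<d$, then $T$ preserves $[0,\beta_m)$; for $X\subset[0,\frac12]$ and $\beta_m>\frac12$, a condition of positive measure on $\lambda$, we get $\delta_n\ge1-\beta_m>0$.
\end{remark}

The values of $T$ at the endpoints of the exchanged intervals play no role. The upper bounds use only countably many points of $(0,1)$, and these are covered by the next lemma.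

\begin{lemma}\label{lem:endpoints}
Let $x\in(0,1)$. For almost every $\lambda$ the forward orbit of $x$ under $T_{\pi,\lambda}$ does not meet $\{0,\beta_1,\dots,\beta_{d-1},1\}$.
\end{lemma}

\begin{proof}
Up to the first time $k$ at which the orbit meets an endpoint, \eqref{eq:iet} gives $T^kx=x+\sum_ln_l\lambda_l$ with integers $n_l$, and every endpoint has the form $\sum_lc_l\lambda_l$ with integers $c_l$. As $\sum_l\lambda_l=1$, the equality of the two reads $\sum_l(x+n_l-c_l)\lambda_l=0$. No coefficient vanishes, since $x\notin\mathbb Z$, so $\lambda$ lies on one of countably many hyperplanes.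
\end{proof}

From now on $d$ and the irreducible permutation $\pi$ are fixed.

\section{The idea, seen on rotations}\label{sec:rotations}

For $d=2$ the only irreducible permutation is the transposition, and \eqref{eq:iet} is the rotation $Tx=x+\alpha\bmod1$ with $\alpha=\lambda_2$. Let $X=\{x_1,\dots,x_N\}$ and $0<\eta<\frac14$. Suppose that an integer $q\ge1$ has the following two properties.
\begin{enumerate}
\item[(a)] There is $p$ coprime to $q$ with $|\alpha-p/q|\le\eta/q^2$.
\item[(b)] Every arc of $\mathbb R/\mathbb Z$ of length $>\eta$ contains one of the points $qx_i\bmod1$.
\end{enumerate}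
Then $\delta_q(X,T)\le4\eta$. Indeed, let $G=\{x_i+m/q\bmod1\}$ be the union of the orbits of the $x_i$ under the rational rotation by $p/q$; here coprimality is used. The set $G$ is the preimage of $\{qx_i\}$ under multiplication by $q$, so by (b) it meets every arc of length $2\eta/q$. A point $x_i+m/q$ of $G$ equals $x_i+kp/q$ for some $0\le k<q$, and by (a) it is within $k\eta/q^2<\eta/q$ of $T^kx_i$. Hence every closed interval of length $4\eta/q$ in $I$ contains some $T^kx_i$ with $k<q$: take a point of $G$ in the middle half of the interval. Every point of $I$ lies in such an interval, which gives the bound.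

So the mechanism is a \emph{periodic model}: a periodic map with a single cycle of $q$ intervals of length $1/q$, in which the offsets $x_i\bmod\frac1q$ are well spread. Property (b) is a real restriction on $q$. For $X=\{i/M:1\le i<M\}$ the points $qx_i$ are the nonzero multiples of $1/M$ when $q$ is coprime to $M$, and they are all $0$ when $M$ divides $q$. The difficulty is that (a), a condition on $\alpha$, and (b), a condition on $X$, must hold for the same $q$, infinitely often, for almost every $\alpha$.

We do not search for such $q$. We fix one periodic model, with one $q$, and reach it by renormalization. An IET is the first return map of the vertical flow on a flat surface to a horizontal segment. On the surface, a bound $\delta_n\le\eta$ says roughly this: the vertical segments of length $b$ starting at the $x_i$ meet every horizontal segment of length $a$, and $ab$ is at most a multiple of $\eta$. The matrix $g_t=\operatorname{diag}(e^t,e^{-t})$ multiplies $a$ by $e^t$ and $b$ by $e^{-t}$, so it preserves $ab$. It is therefore enough to find an open set of surfaces with distinguished points that have this property at unit scale, and to show that $g_t$ brings the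 surface of a typical IET into that open set for arbitrarily large $t$.

The paper follows this plan. Section~\ref{sec:arith} produces the periodic model. Section~\ref{sec:strata} recalls what is needed about strata of translation surfaces. Section~\ref{sec:family} attaches to $X$ a family of surfaces $\hat S_\zeta$, and Section~\ref{sec:recurrence} shows that the $g_t$-orbit of almost every member of the family accumulates on any given member. Section~\ref{sec:target} shows that the member built from the periodic model has a neighborhood with the required property, and Section~\ref{sec:end} translates back to IETs. One feature of this plan dictates its first step. The recurrence statement reaches only members of the family, and all of them carry the given points $x_i$ and the given $\pi$. We may not choose good points for a periodic model; we must choose a good periodic model for the points.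

\section{A periodic model adapted to the points}\label{sec:arith}

An IET with integer lengths permutes the unit intervals $[m,m+1)$. The analogue of ``$p$ coprime to $q$'' is that this permutation is a single cycle, which can fail: for $d=2$ the lengths $(2,2)$ give two cycles. We need single cycles for many total lengths $q$, so that (b) can be arranged by an averaging argument, and an arithmetic progression of values of $q$ suffices. For $d=2$ the lengths $(k,1)$ give the map $x\mapsto x+1$ on $[0,k)$, $x\mapsto x-k$ on $[k,k+1)$, a single cycle for every $k\ge1$. For general $\pi$ we realize this same map as a first return map.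

\subsection{Towers}

\begin{theorem}[Keane \cite{Keane}]\label{thm:keane}
If $\pi$ is irreducible and $\lambda_1,\dots,\lambda_d$ are rationally independent, then every orbit of $T_{\pi,\lambda}$ is dense.
\end{theorem}

\begin{lemma}\label{lem:towers}
Let $T=T_{\pi,\lambda}$ be an IET of $[0,1)$ all of whose orbits are dense, and let $K=[u,v)\subset[0,1)$ with $u<v$. Then $K$ is a disjoint union of finitely many half-open intervals $K_1,\dots,K_r$, and there are integers $H_i\ge1$, such that:
\begin{enumerate}
\item[(i)] each \emph{floor} $T^nK_i$, $0\le n<H_i$, is a translate of $K_i$ contained in one of the $I_j$, and it is disjoint from $K$ if $n>0$;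
\item[(ii)] the floors are pairwise disjoint and cover $[0,1)$;
\item[(iii)] the intervals $T^{H_i}K_i$ are pairwise disjoint and cover $K$.
\end{enumerate}
\end{lemma}

\begin{proof}
Call $x\in K$ a \emph{cut point} if either $T^nx\in\{\beta_1,\dots,\beta_{d-1}\}$ for some $n\ge0$ with $Tx,\dots,T^nx\notin K$, or $T^nx\in\{u,v\}$ for some $n\ge1$ with $Tx,\dots,T^{n-1}x\notin K$. A cut point of the first kind with target $y$ is the first point of $K$ in the sequence $y,T^{-1}y,T^{-2}y,\dots$, and one of the second kind is the first point of $K$ in $T^{-1}y,T^{-2}y,\dots$. So there are finitely many cut points, and they divide $K$ into half-open intervals $K_1,\dots,K_r$.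

Fix $i$ and suppose that $TK_i,\dots,T^nK_i$ are translates of $K_i$ disjoint from $K$ (no condition if $n=0$). Since $K_i$ has no cut point of the first kind in its interior, $T^nK_i$ has no $\beta_j$ in its interior. It lies in one $I_j$, and $T^{n+1}K_i$ is again a translate. Since $K_i$ has no cut point of the second kind in its interior, $T^{n+1}K_i$ has neither $u$ nor $v$ in its interior, so it is contained in $K$ or disjoint from $K$. The intervals $K_i,\dots,T^nK_i$ are pairwise disjoint, for $T^lK_i\cap T^mK_i\ne\emptyset$ with $l<m\le n$ would make $T^{m-l}K_i$ meet $K$. They have equal lengths, so the process stops: there is a first $H_i\ge1$ with $T^{H_i}K_i\subset K$. This proves (i).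

Suppose $T^mK_i\cap T^nK_j\ne\emptyset$ with $0\le n-m<H_j$. Then $K_i$ meets $T^{n-m}K_j$, which by (i) forces $n=m$ and then $i=j$. Applied to two floors, this shows that distinct floors are disjoint. Applied with $m=H_i\le n=H_j$, it shows that the intervals $T^{H_i}K_i$ are pairwise disjoint; they lie in $K$ and have total length $v-u$, so, being half-open, they cover $K$.

Let $E$ be the union of the floors. Then $K\subset E$ and $TE\subset E$. The set $E\setminus TE$ is a finite union of half-open intervals of total length $0$, because $T$ is a length-preserving bijection; so $TE=E$. The complement of $E$ is invariant under $T$ and $T^{-1}$ and misses $K$. It contains no dense orbit, hence it is empty.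
\end{proof}

\subsection{Integer interval exchanges with one cycle}

\begin{lemma}\label{lem:cyclic}
There are integers $q_0,q_1\ge1$, depending only on $\pi$, and vectors $p^{(k)}\in\mathbb Z_{>0}^d$, $k\ge1$, with $|p^{(k)}|=q_0+kq_1$, such that $T_{\pi,p^{(k)}}$ permutes the $q_0+kq_1$ unit intervals $[m,m+1)$ in a single cycle.
\end{lemma}

\begin{proof}
Fix once and for all a rationally independent $\lambda$ with $|\lambda|=1$ and let $T=T_{\pi,\lambda}$. By Theorem~\ref{thm:keane} all orbits are dense; in particular $T$ has no periodic point. We build towers over a short interval, keep their combinatorics, and change their widths, giving width $0$ to all towers but two. For the result to be an exchange of $d$ intervals of positive length, every tower must pass through every $I_j$; this is why the base is taken short.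

\emph{The base.} By Lemma~\ref{lem:towers} with $K=I_j$, every $x$ lies on a floor and so enters $I_j$ within $\max_iH_i$ steps. Hence there is $R$ such that $\{x,Tx,\dots,T^Rx\}$ meets every $I_j$, for every $x$. Since $T^n0\ne0$ for $n\ge1$, there is $s>0$ such that for $1\le n\le R$ the map $T^n$ is a translation on $J=[0,s)$ and $T^n0\ge s$. Then $T^nJ\cap J=\emptyset$ for $1\le n\le R$. Apply Lemma~\ref{lem:towers} with $K=J$: it gives $J_1,\dots,J_r$, numbered from left to right, with heights $H_i>R$. Let
\[
B_{ji}=\#\{0\le n<H_i:\ T^nJ_i\subset I_j\}.
\]
As $H_i>R$, all $B_{ji}$ are at least $1$. The intervals $T^{H_i}J_i$ tile $J$. If they came in the same order as the $J_i$, we would have $T^{H_1}0=0$. So there are $a<b$ such that $T^{H_b}J_b$ lies to the left of $T^{H_a}J_a$.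

\emph{Changing the widths.} Let $w\in\mathbb R_{\ge0}^r$, $w\ne0$. The floors $T^nJ_i$ tile $[0,1)$; from left to right we see first $J_1,\dots,J_r$, then the floors with $n>0$. Starting from $0$, place consecutively, in this order, half-open intervals $P_{i,n}$ of length $w_i$. The images $T(T^nJ_i)$ also tile $[0,1)$; we see first the intervals $T^{H_i}J_i$, which tile $J$, then the floors with $n>0$ in the same order as before. Place consecutively, in this second order, intervals $Q_{i,n}$ of length $w_i$, where $Q_{i,n}$ stands for the image of the floor $T^nJ_i$. In both lists the first $r$ intervals have total length $\sum_iw_i$ and the remaining ones correspond, so $Q_{i,n}=P_{i,n+1}$ for $n<H_i-1$. Let $T_w$ translate each $P_{i,n}$ onto $Q_{i,n}$. In the first list the floors contained in $I_1,\dots,I_d$ form $d$ consecutive blocks, and the $j$-th block of intervals $P_{i,n}$ has length $(Bw)_j=\sum_iB_{ji}w_i>0$. Since $T$ translates $I_j$, the images of the floors of the $j$-th block are consecutive in the second list, in the same order, and this block is in position $\pi(j)$. Thus $T_w=T_{\pi,Bw}$, and $|Bw|=\sum_iH_iw_i$.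

\emph{Two towers.} Take $w_a=k$, $w_b=1$ and all other $w_i=0$. All endpoints are integers. We have $P_{a,0}=[0,k)$ and $P_{b,0}=[k,k+1)$, while the tops return in the opposite order: $Q_{b,H_b-1}=[0,1)$ and $Q_{a,H_a-1}=[1,k+1)$. The first return map of $T_w$ to $[0,k+1)$ is therefore $x\mapsto x+1$ on $[0,k)$ and $x\mapsto x-k$ on $[k,k+1)$, a single cycle on $k+1$ unit intervals. Every unit interval of $[0,|Bw|)$ lies in some $P_{a,n}$ or $P_{b,n}$ and is the image under $T_w^n$ of one of these $k+1$. So $T_w$ has a single cycle. Put $p^{(k)}=Bw$, $q_1=H_a$, $q_0=H_b$.
\end{proof}

\subsection{Dilates of a finite set}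

We now choose $k$ so that property (b) holds for $q=q_0+kq_1$. A set is well spread when its low Fourier coefficients are small, and on average over $k$ the $m$-th coefficient of $\{qx_i\}$ sees only the pairs with $mq_1(x_i-x_j)\in\mathbb Z$. Distinct points of $(0,1)$ form few such pairs. This is the only place where the number of points is used, and the exponent $1/3$ in Theorem~\ref{thm:finite} comes from here. We discard the value $0$ because in Section~\ref{sec:target} the singularities of the periodic model sit at offset $0$.

\begin{lemma}\label{lem:dilate}
Let $q_0,q_1\ge1$ be integers, let $0<\eta<1$, and let $x_1,\dots,x_N\in(0,1)$ be distinct, with $N\ge649\,q_1\eta^{-3}$. There is $k\ge1$ such that, with $q=q_0+kq_1$, every open arc of $\mathbb R/\mathbb Z$ of length $>\eta$ contains a point of $\{qx_i\bmod1\}\setminus\{0\}$.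
\end{lemma}

\begin{proof}
Write $e(t)=e^{2\pi it}$ and $q(k)=q_0+kq_1$. Let $\kappa=\eta/6$, let $\chi$ be $\kappa^{-1}$ times the indicator function of $[-\kappa/2,\kappa/2]$ in $\mathbb R/\mathbb Z$, and let $\psi=\chi*\chi$. Then $\psi$ is continuous, it vanishes outside $(-\kappa,\kappa)$, $\hat\psi(0)=1$, and $\hat\psi(m)=\bigl(\frac{\sin\pi m\kappa}{\pi m\kappa}\bigr)^2\le\min\bigl(1,(\pi m\kappa)^{-2}\bigr)$ for $m\ne0$. Put
\[
F_k(x)=\frac1N\sum_i\psi\bigl(x-q(k)x_i\bigr),\qquad S_m(k)=\frac1N\sum_ie\bigl(mq(k)x_i\bigr).
\]
The $m$-th Fourier coefficient of $F_k$ is $\hat\psi(m)\overline{S_m(k)}$, so by Parseval's identity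
\[
\|F_k-1\|_2^2=\sum_{m\ne0}\hat\psi(m)^2|S_m(k)|^2 .
\]

Fix $m\ne0$ and expand
\[
|S_m(k)|^2=\frac1{N^2}\sum_{i,j}e\bigl(mq_0(x_i-x_j)\bigr)\,e\bigl(k\,mq_1(x_i-x_j)\bigr).
\]
The average of $e(k\gamma)$ over $1\le k\le K$ tends, as $K\to\infty$, to $1$ if $\gamma\in\mathbb Z$ and to $0$ otherwise. For fixed $i$, at most $|m|q_1$ points of $(0,1)$ lie in $x_i+\frac1{mq_1}\mathbb Z$. So the average of $|S_m(k)|^2$ has a limit, and the limit is at most $|m|q_1/N$. Since $|S_m(k)|\le1$ and $\sum_m\hat\psi(m)^2<\infty$, dominated convergence shows that the average of $\|F_k-1\|_2^2$ has a limit, at most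
\[
\frac{2q_1}N\sum_{m\ge1}m\,\min\bigl(1,(\pi m\kappa)^{-4}\bigr).
\]
Let $L=\lfloor1/\kappa\rfloor\ge1$. Then $\sum_{m\le L}m\le L^2\le\kappa^{-2}$, and, as $L+1>1/\kappa$,
\[
\sum_{m>L}m^{-3}\le(L+1)^{-3}+\int_{L+1}^\infty t^{-3}\,dt\le\tfrac32(L+1)^{-2}\le\tfrac32\kappa^2 .
\]
The limit is therefore at most
\[
\frac{2q_1}{N\kappa^2}\Bigl(1+\frac3{2\pi^4}\Bigr)\le\frac{3q_1}{N\kappa^2}<\kappa,
\]
where the last inequality holds because $N>648\,q_1\eta^{-3}=3q_1\kappa^{-3}$. Hence $\|F_k-1\|_2^2<\kappa$ for some $k$.

Suppose that for this $k$ an open arc of length $>\eta$ contains no nonzero point $q(k)x_i$. Removing $0$ from it if necessary, we find an open arc of length $\eta/2=3\kappa$ that contains no point $q(k)x_i$ at all. On its middle third $F_k=0$, so $\|F_k-1\|_2^2\ge\kappa$, a contradiction.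
\end{proof}

\section{Strata of translation surfaces}\label{sec:strata}

\subsection{Definitions}

A \emph{translation surface} is a compact connected surface obtained from finitely many polygons in $\mathbb C=\mathbb R^2$ by gluing their sides in pairs by translations. It is flat except possibly at the vertices, where the total angle is $2\pi(\alpha+1)$ for an integer $\alpha\ge0$. If $\alpha\ge1$ the point is a \emph{zero of order} $\alpha$; all other points, including vertices of angle $2\pi$, are \emph{regular}. The orders add up to $2\mathsf g-2$, where $\mathsf g$ is the genus. Horizontal and vertical directions, lengths and area are well defined, and a path has a \emph{holonomy} in $\mathbb C$, the sum of its displacements in the polygons. The group $GL_2^+(\mathbb R)$ acts by acting on the polygons. We write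
\[
g_t=\begin{pmatrix}e^t&0\\0&e^{-t}\end{pmatrix},\qquad
u_s=\begin{pmatrix}1&s\\0&1\end{pmatrix},\qquad
r_\theta=\begin{pmatrix}\cos\theta&-\sin\theta\\ \sin\theta&\cos\theta\end{pmatrix}.
\]

A \emph{stratum} $\mathcal H$ is the set of translation surfaces whose zeros have prescribed orders $\alpha_i\ge1$, up to isomorphisms that are translations in the polygons. No regular point is marked. Let $\mathcal H_1\subset\mathcal H$ be the locus of area one, and for $Y\in\mathcal H$ let $Y^1=\operatorname{Area}(Y)^{-1/2}\,Y\in\mathcal H_1$.

Fix $Y_0\in\mathcal H$ with zero set $\Sigma$. A \emph{marked surface} is a pair $(Y,f)$ with $Y\in\mathcal H$ and $f\colon Y_0\to Y$ an orientation-preserving homeomorphism sending zeros to zeros of the same order, taken up to isotopy of $f$ relative to $\Sigma$ and isomorphism of $Y$. Let $\tilde{\mathcal H}$ be the space of marked surfaces. The \emph{period map}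
\[
\operatorname{Per}\colon\tilde{\mathcal H}\to H^1(Y_0,\Sigma;\mathbb C)=\operatorname{Hom}\bigl(H_1(Y_0,\Sigma;\mathbb Z),\mathbb C\bigr)
\]
sends $(Y,f)$ to the class whose value on a relative cycle $\gamma$ is the holonomy of $f(\gamma)$. We use the following standard properties of the topologies on $\tilde{\mathcal H}$ and $\mathcal H$.
\begin{enumerate}
\item[(T1)] The period map is a local homeomorphism.
\item[(T2)] The forgetful map $\tilde{\mathcal H}\to\mathcal H$ is continuous and open. It is the quotient by the mapping class group, and every point of $\tilde{\mathcal H}$ has arbitrarily small neighborhoods $W$, called \emph{period charts}, such that $\operatorname{Per}|_W$ is a homeomorphism onto an open set and $W\to\mathcal H$ is the quotient of $W$ by a finite group acting linearly on periods.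
\item[(T3)] If $h_n\colon Y\to Y_n$ are homeomorphisms that respect zeros, are affine on the triangles of a triangulation of $Y$, and have derivatives tending to the identity, then $(Y_n,h_n\circ f)\to(Y,f)$. (The $h_n$ are quasiconformal with dilatation tending to $1$, and the periods converge.)
\item[(T4)] The action of $GL_2^+(\mathbb R)$ on $\mathcal H$ is continuous.
\end{enumerate}

\subsection{Deforming a triangulation}

Both the family of Section~\ref{sec:family} and the neighborhood of Section~\ref{sec:target} are handled through one lemma, which describes all surfaces near $Y_0$ by moving the edges of a triangulation. By a \emph{triangulation} of $Y_0$ we mean a presentation of $Y_0$ as glued from finitely many Euclidean triangles, side to side; vertices of one triangle may be identified. Its vertex set $V$ contains $\Sigma$, and we allow it to contain regular points as well. Let $\mathcal W$ be the vector space of functions $w$ from oriented edges to $\mathbb C$ that change sign under reversal and add up to $0$ around each triangle, and let $w_0\in\mathcal W$ be the holonomy of the edges in $Y_0$. For $w$ in a small neighborhood $\mathcal O$ of $w_0$, the values of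 $w$ are the sides of nondegenerate, positively oriented triangles. Gluing these in the same pattern gives a translation surface $Y_w$ and a homeomorphism $f_w\colon Y_0\to Y_w$ that is affine on each triangle.

\begin{lemma}\label{lem:deform}
Let $\mathcal O$ be as above, open and connected.
\begin{enumerate}
\item[(i)] $f_w$ preserves the angle at each vertex; so $Y_w\in\mathcal H$, and $f_w$ maps zeros to zeros of the same order. The derivatives of $f_w$ tend to the identity as $w\to w_0$.
\item[(ii)] The map $w\mapsto(Y_w,f_w)$ from $\mathcal O$ to $\tilde{\mathcal H}$ is continuous, and $\operatorname{Per}(Y_w,f_w)=\operatorname{res}(w)$ for a surjective linear map $\operatorname{res}\colon\mathcal W\to H^1(Y_0,\Sigma;\mathbb C)$.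
\item[(iii)] The set $\{Y_w:w\in\mathcal O\}$ is a neighborhood of $Y_0$ in $\mathcal H$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The angle at a vertex is a continuous function of $w$ with values in $2\pi\mathbb Z$, so it is constant on $\mathcal O$. The derivative on a triangle is the linear map taking two sides of the old triangle to the corresponding sides of the new one.

(ii) The maps $f_{w'}\circ f_w^{-1}$ are affine on triangles with derivatives tending to the identity as $w'\to w$, so continuity follows from (T3). Computing homology with the triangulation, every edge is a cycle relative to $V$, and $H_1(Y_0,V;\mathbb Z)$ is the group of edge chains modulo boundaries of triangles; thus $\mathcal W=\operatorname{Hom}(H_1(Y_0,V;\mathbb Z),\mathbb C)$. The map $H_1(Y_0,\Sigma;\mathbb Z)\to H_1(Y_0,V;\mathbb Z)$ is injective, because its kernel is the image of $H_1(V,\Sigma;\mathbb Z)=0$. Let $\operatorname{res}$ be the dual map; it is surjective. If $\gamma$ is a chain of edges, the holonomy of $f_w(\gamma)$ is $w(\gamma)$.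

(iii) Let $W$ be a period chart around $(Y_0,\mathrm{id})$ and let $\mathcal O'\subset\mathcal O$ be an open neighborhood of $w_0$ that is mapped into $W$. On $\mathcal O'$ we have $(Y_w,f_w)=(\operatorname{Per}|_W)^{-1}(\operatorname{res}(w))$. A surjective linear map is open, so the image of $\mathcal O'$ is open in $\tilde{\mathcal H}$, and by (T2) its projection is open in $\mathcal H$.
\end{proof}

\subsection{Orbit closures and equidistribution}

An \emph{affine invariant submanifold} $M\subset\mathcal H_1$ is, by definition, the support of an ergodic $SL(2,\mathbb R)$-invariant probability measure $\nu_M$, and $M=f(\mathcal N)$ for a manifold $\mathcal N$ and a proper continuous map $f\colon\mathcal N\to\mathcal H_1$ such that each point of $\mathcal N$ has a neighborhood $\mathcal V$ for which $\mathbb R_{>0}f(\mathcal V)$ is given, locally in period coordinates, by a linear subspace.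

\begin{theorem}[{Eskin--Mirzakhani--Mohammadi \cite[Theorem~2.1 and Proposition~2.16]{EMM}, building on Eskin--Mirzakhani \cite{EM}}]\label{thm:emm}
For every $Y\in\mathcal H_1$ the closure of $SL(2,\mathbb R)Y$ is an affine invariant submanifold. There are only countably many affine invariant submanifolds in $\mathcal H_1$.
\end{theorem}

\begin{theorem}[{Chaika--Eskin \cite[Theorem~1.1]{CE}}]\label{thm:ce}
Let $Y\in\mathcal H_1$ and let $M$ be the closure of $SL(2,\mathbb R)Y$. For every $\varphi\in C_c(\mathcal H_1)$ and almost every $\theta$,
\[
\lim_{L\to\infty}\frac1L\int_0^L\varphi(g_tr_\theta Y)\,dt=\int\varphi\,d\nu_M .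
\]
\end{theorem}

We use the linear structure of $M$ in the following form. Let $C(M)=\mathbb R_{>0}M\subset\mathcal H$.

\begin{lemma}\label{lem:local}
The set $C(M)$ is closed, and every point of $\tilde{\mathcal H}$ has a period chart $W$ in which the preimage of $C(M)$ is the intersection of $W$ with a finite, possibly empty, union of linear subspaces.
\end{lemma}

\begin{proof}
A proper map into $\mathcal H_1$ is closed, so $M$ and $C(M)$ are closed. Let the given point project to $Y\in\mathcal H$. If $Y\notin C(M)$, take $W$ so small that the preimage is empty. Otherwise cover the compact set $f^{-1}(Y^1)$ by finitely many open sets $\mathcal V_1,\dots,\mathcal V_l$ as in the definition, each meeting $f^{-1}(Y^1)$. The set $f(\mathcal N\setminus\bigcup_i\mathcal V_i)$ is closed and does not contain $Y^1$, so near $Y$ the set $C(M)$ coincides with $\bigcup_i\mathbb R_{>0}f(\mathcal V_i)$. In a small enough chart $W$, the $i$-th set is the projection of $W\cap L_i$ for a linear subspace $L_i$, and its full preimage is the union of the images of $W\cap L_i$ under the finite linear group of (T2).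
\end{proof}

\section{A family of branched covers}\label{sec:family}

\subsection{Suspensions}

Let
\[
\mathcal T_\pi=\Bigl\{\tau\in\mathbb R^d:\ \sum_j\tau_j=0,\quad\sum_{i\le m}\tau_i>0,\quad\sum_{\pi(i)\le m}\tau_i<0\quad(1\le m<d)\Bigr\}.
\]
This set is convex and open in the hyperplane $\sum_j\tau_j=0$. It contains $\tau^0=(\pi(j)-j)_{1\le j\le d}$: by irreducibility, $\pi\{1,\dots,m\}$ and $\pi^{-1}\{1,\dots,m\}$ are $m$-element sets of positive integers other than $\{1,\dots,m\}$, so each has sum greater than $1+\dots+m$, and these are the two inequalities. Let
\[
\mathcal D=\Bigl\{\zeta=\lambda+i\tau\in\mathbb C^d:\ \lambda_j>0,\ \sum_j\lambda_j=1,\ \tau\in\mathcal T_\pi\Bigr\},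
\]
a convex open subset of the affine space $\{\sum_j\zeta_j=1\}$. It is the product of the simplex and $\mathcal T_\pi$, and we give it Lebesgue measure.

For $\zeta\in\mathcal D$ draw two broken lines from $0$ to $1$, the upper one with successive sides $\zeta_1,\dots,\zeta_d$ and the lower one with successive sides $\zeta_{\pi^{-1}(1)},\dots,\zeta_{\pi^{-1}(d)}$. Both are graphs over $[0,1]$; by the definition of $\mathcal T_\pi$ the first is positive and the second negative on $(0,1)$. They bound a polygon $P_\zeta$, which $I$ divides into an upper part $P_\zeta^+$ and a lower part $P_\zeta^-$, and the interior of $I$ lies in the interior of $P_\zeta$. Gluing the two sides labeled $j$ by a translation, for each $j$, gives a translation surface $S_\zeta$ (Figure~\ref{fig:polygon}).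

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\draw[thick] (0,0)--node[above left]{$1$}(1.5,1)--node[above]{$2$}(4,1.3)--node[above right]{$3$}(6,0);
\draw[thick] (0,0)--node[below left]{$3$}(2,-1.3)--node[below]{$2$}(4.5,-1)--node[below right]{$1$}(6,0);
\draw (0,0) node[left]{$0$}--(6,0) node[right]{$1$};
\draw[line width=2pt] (1.6,0)--(2.4,0) (3.3,0)--(4.6,0);
\foreach \a/\b in {1.6/1,2.4/2,3.3/3,4.6/4} \fill (\a,0) circle (1.6pt) node[below]{$x_{\b}$};
\draw[->,dashed] (0.9,0) node[below]{$x$}--(0.9,0.6);
\draw[->,dashed] (5.4,-0.4)--(5.4,0) node[above]{$Tx$};
\end{tikzpicture}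
\caption{The polygon $P_\zeta$ for $d=3$ and the order-reversing permutation. Sides with the same label are glued. The dashed upward vertical path leaves $I=[0,1]$ at $x$, crosses side $1$, and returns to $I$ at $Tx$. The thick segments are the slits that define the cover branched over $x_1,\dots,x_4$.}
\label{fig:polygon}
\end{figure}

The upper side $j$ starts at $\sum_{i<j}\zeta_i$ and lies over $I_j$; the lower side $j$ starts at $\sum_{\pi(i)<\pi(j)}\zeta_i$. The gluing is the translation by the difference of these two points. Comparing its real part with \eqref{eq:iet}, we see that the upward vertical path from a point $x$ interior to $I_j$ passes through the interior of side $j$ and first returns to $I$ at $T_{\pi,\lambda}x$. The imaginary part gives the length of this path,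
\[
h_j=h_j(\tau)=\sum_{i<j}\tau_i-\sum_{\pi(i)<\pi(j)}\tau_i .
\]
The first sum is positive unless $j=1$, when it is $0$; the second is negative unless $\pi(j)=1$, when it is $0$. Since $\pi(1)\ne1$, we have $h_j>0$. Integrating the return time over $I$ gives $\operatorname{Area}(S_\zeta)=\sum_j\lambda_jh_j$. Put $h_{\min}=\min_jh_j$ and $h_{\max}=\max_jh_j$.

The surface $S_\zeta$ has one face, $d$ edges and at least one vertex, so its Euler characteristic $2-2\mathsf g$ is at least $2-d$. Every zero of $S_\zeta$ thus has order at most $2\mathsf g-2\le d-2$.

\subsection{Turning the points into zeros}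

Theorems~\ref{thm:emm} and~\ref{thm:ce} concern surfaces without marked points, so the points $x_i$ must be made part of the geometry, and in a way that can still be recognized on nearby surfaces of the stratum. A cover totally ramified over the $x_i$ does both, provided its degree is so large that the new zeros have higher order than the old ones.

Fix an even number $N$ of points $x_1<\dots<x_N$ in $(0,1)$. Take $d$ copies of $S_\zeta$, indexed by $\mathbb Z/d\mathbb Z$, and cut each along the slits $[x_{2i-1},x_{2i}]\subset I$, $1\le i\le N/2$. Glue the upper edge of each slit in copy $c$ to the lower edge of the same slit in copy $c+1$. The result is a connected translation surface $\hat S_\zeta$ with a map $\varpi\colon\hat S_\zeta\to S_\zeta$ of degree $d$, which is a covering map and a local translation away from the $x_i$. A small loop around $x_i$ crosses one slit once and so shifts the copies cyclically. Hence $x_i$ has a single preimage, of angle $2\pi d$: a zero of order $d-1\ge1$. The other zeros of $\hat S_\zeta$ lie over zeros of $S_\zeta$ and have order at most $d-2$. For a translation surface $Y$ let $Z(Y)$ be the set of zeros of order exactly $d-1$. Then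
\[
Z(\hat S_\zeta)=\varpi^{-1}\{x_1,\dots,x_N\}.
\]
For rotations, $S_\zeta$ is a torus and $\hat S_\zeta$ is a double cover with $N$ simple zeros.

\begin{lemma}\label{lem:family}
\begin{enumerate}
\item[(i)] All $\hat S_\zeta$, $\zeta\in\mathcal D$, lie in one stratum $\mathcal H$. Every $\zeta_0\in\mathcal D$ has a neighborhood on which $\zeta\mapsto\hat S_\zeta$ lifts to a continuous map to $\tilde{\mathcal H}$ whose composition with $\operatorname{Per}$ is real-affine.
\item[(ii)] For $\zeta=\lambda+i\tau$ and $s\in\mathbb R$ let $\zeta_s=(\lambda+s\tau)+i\tau$. If $\zeta,\zeta_s\in\mathcal D$, then $u_s\hat S_\zeta=\hat S_{\zeta_s}$.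
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Triangulate the simple polygons $P_{\zeta_0}^\pm$ by diagonals between their corners. Then insert, one at a time, the $x_i$ and the polygon vertices of angle $\pi$, joining each to the opposite vertex of the triangle on whose side it lies. Repeating this in each of the $d$ copies gives a triangulation of $\hat S_{\zeta_0}$. The position of each vertex in the plane is a sum of some $\zeta_j$ or a constant $x_i$, so the vector $w(\zeta)$ of differences of positions along edges is an affine function of $\zeta$. For $\zeta$ near $\zeta_0$ the same pairs of vertices triangulate $P_\zeta^\pm$: that two edges without a common endpoint are disjoint, and that edges with a common endpoint keep their cyclic order, are open conditions. So $\hat S_\zeta=Y_{w(\zeta)}$ in the notation of Lemma~\ref{lem:deform} with $Y_0=\hat S_{\zeta_0}$, and that lemma gives a continuous lift with periods $\operatorname{res}(w(\zeta))$. It also shows that the stratum is locally constant on $\mathcal D$, which is connected.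

(ii) The matrix $u_s$ sends $\lambda_j+i\tau_j$ to $(\lambda_j+s\tau_j)+i\tau_j$, so it maps $P_\zeta$ onto $P_{\zeta_s}$, respecting labels. It fixes $I$ pointwise, and with it the slits.
\end{proof}

Part (ii) is the reason for the normalization $\sum_j\tau_j=0$ and for placing the slits on the real axis: the shear changes $\lambda$ within the simplex and leaves the points $x_i$ where they are.

\section{Typical orbits approach every member of the family}\label{sec:recurrence}

The family $\{\hat S_\zeta\}$ has real dimension $2d-2$, while the complex dimension of $H^1(Y_0,\Sigma;\mathbb C)$ is at least $N$. For large $N$ the family is a null set in period coordinates, and statements about almost every surface of $\mathcal H$ say nothing about it. Theorems~\ref{thm:emm} and~\ref{thm:ce} apply to every surface, but they leave two gaps: we do not know the orbit closure of $\hat S_\zeta^1$, and the equidistribution holds for almost every direction rather than for the vertical one. The first gap is closed without identifying the orbit closure.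

\begin{lemma}\label{lem:zeroone}
For almost every $\zeta\in\mathcal D$ the closure $M(\zeta)$ of $SL(2,\mathbb R)\hat S_\zeta^1$ contains $\hat S^1_{\zeta'}$ for all $\zeta'\in\mathcal D$.
\end{lemma}

\begin{proof}
For an affine invariant submanifold $M$ let $E_M=\{\zeta\in\mathcal D:\hat S_\zeta\in C(M)\}$, a closed subset of $\mathcal D$. We claim that $E_M$ is either null or all of $\mathcal D$. By Lemmas~\ref{lem:local} and~\ref{lem:family}(i), each $\zeta_0\in\mathcal D$ is the center of a ball $B\subset\mathcal D$ such that $E_M\cap B$ is the intersection of $B$ with a finite union of affine subspaces. Proper affine subspaces are null, so if $E_M\cap B$ has positive measure, then $B\subset E_M$. Suppose $E_M$ is not null. Countably many such balls cover $\mathcal D$, so one of them is contained in $E_M$, and the interior of $E_M$ is nonempty. If $\zeta_0$ lies in the closure of this interior, then $E_M\cap B$ contains a nonempty open set, so $B\subset E_M$ and $\zeta_0$ is an interior point. The interior of $E_M$ is thus open, closed and nonempty in the connected set $\mathcal D$, and the claim follows.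

By Theorem~\ref{thm:emm} the union $E$ of all null sets $E_M$ is a countable union, hence null. By the same theorem $M(\zeta)$ is an affine invariant submanifold, and $\zeta\in E_{M(\zeta)}$. If $\zeta\notin E$, then $E_{M(\zeta)}$ is not null, so it equals $\mathcal D$.
\end{proof}

The second gap is closed by trading the rotation $r_\theta$ for the shear $u_s$, which moves inside the family.

\begin{proposition}\label{prop:recurrence}
Let $\zeta^*\in\mathcal D$ and let $\mathcal G\subset\mathcal H_1$ be an open neighborhood of $\hat S^1_{\zeta^*}$. For almost every $\zeta\in\mathcal D$ there are arbitrarily large $t$ with $g_t\hat S^1_\zeta\in\mathcal G$.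
\end{proposition}

\begin{proof}
Fix $\varphi\in C_c(\mathcal H_1)$, $\varphi\ge0$, supported in $\mathcal G$, with $\varphi(\hat S^1_{\zeta^*})>0$.

\emph{From rotations to shears.} Let $\zeta$ be as in Lemma~\ref{lem:zeroone}. Then $\hat S^1_{\zeta^*}$ lies in $M(\zeta)$, the support of $\nu_{M(\zeta)}$, so $c=\int\varphi\,d\nu_{M(\zeta)}>0$. By Theorem~\ref{thm:ce}, for almost every $\theta$ the time averages of $\varphi(g_tr_\theta\hat S^1_\zeta)$ tend to $c$, so there are arbitrarily large $t$ with $\varphi(g_tr_\theta\hat S^1_\zeta)\ge c/2$. For $|\theta|<\pi/2$ and $s=-\tan\theta$,
\[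
g_tr_\theta=\begin{pmatrix}e^t\cos\theta&-e^t\sin\theta\\ e^{-t}\sin\theta&e^{-t}\cos\theta\end{pmatrix}
=\begin{pmatrix}1&0\\ e^{-2t}\tan\theta&1\end{pmatrix}\begin{pmatrix}e^t\cos\theta&-e^t\sin\theta\\0&e^{-t}/\cos\theta\end{pmatrix},
\]
and the last matrix is $g_{t+\log\cos\theta}\,u_s$. The lower triangular factor tends to the identity as $t\to\infty$. Since $\varphi$ is continuous with compact support and the action is continuous, $\sup_Y|\varphi(EY)-\varphi(Y)|\to0$ as $E\to\mathrm{Id}$ in $SL(2,\mathbb R)$. The map $\theta\mapsto-\tan\theta$ is a diffeomorphism from $(-\pi/2,\pi/2)$ onto $\mathbb R$. Hence for almost every $s\in\mathbb R$ there are arbitrarily large $t$ with $\varphi(g_tu_s\hat S^1_\zeta)\ge c/4$, and then $g_tu_s\hat S^1_\zeta\in\mathcal G$.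

\emph{From shears to parameters.} Let $\mathcal B$ be the set of $\zeta\in\mathcal D$ for which the conclusion fails:
\[
\mathcal B=\bigcup_{n\ge1}\ \bigcap_{t\ge n}\ \{\zeta\in\mathcal D:\ g_t\hat S^1_\zeta\notin\mathcal G\}.
\]
The sets in braces are closed, so $\mathcal B$ is a countable union of closed sets. Consider the Borel set $\mathcal A=\{(\zeta,s)\in\mathcal D\times\mathbb R:\zeta_s\in\mathcal B\}$. Since $u_s$ preserves area, Lemma~\ref{lem:family}(ii) gives $u_s\hat S^1_\zeta=\hat S^1_{\zeta_s}$ whenever $\zeta_s\in\mathcal D$. By the previous paragraph, for almost every $\zeta$ the set of $s$ with $(\zeta,s)\in\mathcal A$ is null, so $\mathcal A$ is null by Fubini's theorem. Suppose $\mathcal B$ has positive measure, and choose a compact $\mathcal B'\subset\mathcal B$ of positive measure and $s_0>0$ with $\zeta_{-s}\in\mathcal D$ for all $\zeta\in\mathcal B'$ and $|s|<s_0$. For fixed $s$ the map $\zeta\mapsto\zeta_{-s}$ translates $\lambda$ by $-s\tau$ for each $\tau$, so it preserves Lebesgue measure. For $|s|<s_0$ the slice of $\mathcal A$ at $s$ contains the image of $\mathcal B'$ under this map. Then $\mathcal A$ has measure at least $2s_0$ times that of $\mathcal B'$,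 a contradiction.
\end{proof}

\section{The periodic surface and its neighbors}\label{sec:target}

Let $0<\eta<1$, and assume that $N$ is even and $N\ge649\,q_1\eta^{-3}$, with $q_0,q_1$ from Lemma~\ref{lem:cyclic}. Take $k$ from Lemma~\ref{lem:dilate}, and let $q=q_0+kq_1$ and $p=p^{(k)}$. Put
\[
\zeta^*=\frac pq+i\tau^0\in\mathcal D,\qquad S^*=S_{\zeta^*},\qquad\hat S^*=\hat S_{\zeta^*},\qquad A=\operatorname{Area}(S^*),
\]
\[
\ell=qA,\qquad\sigma=\frac\eta q,\qquad\mathcal C=\Bigl\{x_i\bmod\tfrac1q\Bigr\}\setminus\{0\}\subset\mathbb R/\tfrac1q\mathbb Z .
\]
By the choice of $k$,
\begin{equation}\label{eq:spread}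
\text{every open arc of }\mathbb R/\tfrac1q\mathbb Z\text{ of length }>\sigma\text{ meets }\mathcal C .
\end{equation}

\subsection{One vertical cylinder}

The vertices of $P_{\zeta^*}$ have abscissas in $\frac1q\mathbb Z$. Cut $P_{\zeta^*}$ along the vertical lines $x=m/q$ into pieces $R_0,\dots,R_{q-1}$, where $R_m$ lies over $[\frac mq,\frac{m+1}q]$. Each is a trapezoid with vertical left and right sides, except that the left side of $R_0$ and the right side of $R_{q-1}$ are points. If $[\frac mq,\frac{m+1}q)\subset I_j$ and $T_{\pi,p/q}$ maps this interval to $[\frac{m'}q,\frac{m'+1}q)$, then the top of $R_m$ is glued to the bottom of $R_{m'}$. Perform these gluings first, stacking translates of the trapezoids in the strip $[0,\frac1q]\times\mathbb R$; at each step the piece of $I$ in the new trapezoid lies at height $h_j$ above the previous one. By Lemma~\ref{lem:cyclic} the map $m\mapsto m'$ is a single cycle. So the stack uses every trapezoid once and closes up after total height $\sum_jp_jh_j=qA=\ell$, forming the cylinder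
\[
\Omega=[0,\tfrac1q]\times\mathbb R/\ell\mathbb Z .
\]
The surface $S^*$ is obtained from $\Omega$ by gluing back the right side of $R_{m-1}$ to the left side of $R_m$ for $1\le m<q$. The first coordinate on $\Omega$, taken modulo $\frac1q$, descends to a continuous map $S^*\to\mathbb R/\frac1q\mathbb Z$, which on $P_{\zeta^*}$ is the abscissa modulo $\frac1q$. We call it the \emph{level}, and we let $\xi\colon\hat S^*\to\mathbb R/\frac1q\mathbb Z$ be its composition with $\varpi$.

All polygon vertices are on level $0$. Each level $c\ne0$ of $S^*$ is a single closed vertical circle of length $\ell$, and if $c\in\mathcal C$ it passes through some $x_i$. With several cycles the level would split into several circles, some of which might contain no $x_i$. As it is, every point of a level $c\in\mathcal C$ is reached from some $x_i$ by going up at most $\ell$, and by \eqref{eq:spread} every horizontal segment longer than $\sigma$ crosses such a level. This is the property of Section~\ref{sec:rotations}, with product $\sigma\ell=\eta A$.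

\subsection{A triangulation with high apexes}

We must show that the property survives on nearby surfaces. There the segments of a level between consecutive points $x_i$ become slightly tilted, to the left or to the right, and the vertical path from the lower endpoint leaves the segment on one side. It stays close to the segment, but we need to know that it meets no zero up to the height of the upper endpoint. This is guaranteed if the triangle on either side of the segment has its third vertex higher than the top of the segment.

\begin{lemma}\label{lem:triangulation}
There is a triangulation of $\hat S^*$ such that for every $c\in\mathcal C$ the level $\xi^{-1}(c)$ is a union of vertical edges $e$ with these properties: $e$ has length at most $\ell$; both endpoints of $e$ lie in $Z(\hat S^*)$; and in each of the two triangles adjacent to $e$, the vertex opposite to $e$ is strictly higher than the top of $e$.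
\end{lemma}

\begin{proof}
We triangulate $\Omega$, descend to $S^*$, and lift to $\hat S^*$. Let $c_1<\dots<c_m$ be the representatives of $\mathcal C$ in $(0,\frac1q)$, and let $c_0=0$, $c_{m+1}=\frac1q$. Call the circles $\{c_i\}\times\mathbb R/\ell\mathbb Z$ \emph{main} circles and the circles halfway between consecutive main circles \emph{auxiliary}. Choose vertices as follows: on the two boundary circles, the corners of the trapezoids and the points of $I$; on the main circles $c_1,\dots,c_m$, the points $x_j$ lying on them; on each auxiliary circle, one arbitrary point. Every circle carries at least one vertex, and the vertices cut it into vertical edges.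

The circles cut $\Omega$ into bands, each bounded by one main and one auxiliary circle. Unroll a band into a vertical strip. Choose a lift of a vertex on the main side, at height $l_0$, and a lift of the auxiliary vertex at a height $r_0>l_0+\ell$. The parallelogram with vertices at heights $l_0$, $l_0+\ell$ on the main side and $r_0$, $r_0+\ell$ on the auxiliary side is a fundamental domain for the translation by $\ell$. Join the vertex at height $r_0$ to all vertices of the main side with heights in $[l_0,l_0+\ell]$. This divides the parallelogram into triangles: one over each edge of the main side, with apex at height $r_0$ above the top of the edge, and one more over the edge of the auxiliary side (Figure~\ref{fig:tilt}, left).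

The edges on the boundary of $\Omega$ are the parts above and below $I$ of the vertical sides of the trapezoids, and they are glued in pairs. We obtain a triangulation of $S^*$ whose vertices include the polygon vertices and all $x_i$, also those on level $0$. A closed triangle minus its vertices is simply connected and avoids the branch points, so it has $d$ lifts to $\hat S^*$, and the lifts form a triangulation. An edge on a level $c\in\mathcal C$ joins two points $x_j$, possibly equal, along a circle of length $\ell$. It lies on the main side of the two bands that it borders. Its lifts inherit all three properties.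
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw[gray] (0,-0.4)--(0,4.9) (2,-0.4)--(2,4.9);
\draw[thick] (0,0)--(0,2) (2,2.6)--(2,4.6);
\draw (0,0)--(2,2.6) (0,0.8)--(2,2.6) (0,2)--(2,2.6) (0,2)--(2,4.6);
\foreach \h in {0,0.8,2} \fill (0,\h) circle (2pt);
\foreach \h in {2.6,4.6} \draw[fill=white] (2,\h) circle (2pt);
\node[left] at (0,0) {$l_0$}; \node[left] at (0,2) {$l_0+\ell$};
\node[right] at (2,2.6) {$r_0$}; \node[right] at (2,4.6) {$r_0+\ell$};
\begin{scope}[xshift=8cm]
\draw (0,0)--(-2.5,4.2)--(0.9,3.2);
\draw[thick] (0,0)--(0.9,3.2);
\draw[gray,thick] (-2.6,2)--(2.4,2) node[right,black]{$J$};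
\draw[dashed,->] (0,0)--(0,2);
\fill (0,0) circle (2pt) node[below]{$z$} (0.9,3.2) circle (2pt) node[above right]{$(\epsilon,b)$};
\draw[fill=white] (-2.5,4.2) circle (2pt) node[above]{$(-a',b')$};
\fill (0.5625,2) circle (1.3pt) node[below right]{$P$} (0,2) circle (1.3pt) node[above left]{$Q$};
\end{scope}
\end{tikzpicture}
\caption{Left: a band of the cylinder, unrolled; each vertical edge on the left side belongs to a triangle whose apex $r_0$ is higher than the top of the edge. Right: on a nearby surface such an edge tilts to the right. The vertical path from its lower endpoint $z$ stays inside the triangle on the left and meets the horizontal segment $J$ at a point $Q$ close to the crossing point $P$.}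
\label{fig:tilt}
\end{figure}

\subsection{Stability}

A \emph{horizontal segment} of length $a$ in a translation surface $Y$ is a path $J\colon[0,a]\to Y$ that moves to the right at unit speed and meets no zero for parameters in $(0,a)$. It may overlap itself. Its \emph{interior points} are the points $J(t)$ with $0<t<a$.

\begin{lemma}\label{lem:stable}
There is an open neighborhood $\mathcal U$ of $\hat S^*$ in $\mathcal H$ such that for every $Y\in\mathcal U$, every horizontal segment of length $2\sigma$ in $Y$ has an interior point $Q$ that is the upper endpoint of a vertical segment of length at most $2\ell$ whose lower endpoint lies in $Z(Y)$ and which contains no other zero.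
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:deform} to $Y_0=\hat S^*$ and the triangulation of Lemma~\ref{lem:triangulation}. Choose $\mathcal O$ so small that every $w\in\mathcal O$ satisfies the following finitely many conditions, each of which is open and holds at $w_0$.
\begin{enumerate}
\item[(1)] On each triangle, the upper left entry of the derivative of $f_w^{-1}$ is $>\frac34$.
\item[(2)] For each edge $e$ on a level in $\mathcal C$, oriented upward, $w(e)=(\epsilon,b)$ has $|\epsilon|<\sigma/4$ and $0<b<2\ell$.
\item[(3)] For each such $e$, if the bottom of $f_w(e)$ is placed at the origin, the third vertex of the left triangle is $(-a',b')$ with $a'>0$, $b'>b$, and that of the right triangle is $(a'',b'')$ with $a''>0$, $b''>b$.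
\end{enumerate}
Let $\mathcal U$ be the interior of $\{Y_w:w\in\mathcal O\}$, and let $Y=Y_w\in\mathcal U$, $f=f_w$.

Let $J$ be a horizontal segment of length $2\sigma$ in $Y$. The function $\xi\circ f^{-1}\colon Y\to\mathbb R/\frac1q\mathbb Z$ is continuous, and on each triangle it is an affine function, reduced modulo $\frac1q$, whose horizontal derivative exceeds $\frac34$ by (1). Along the parameter interval $[\frac14\sigma,\frac74\sigma]$ it therefore increases continuously by more than $\frac34\cdot\frac32\sigma=\frac98\sigma$. Since also $\sigma<\frac1q$, its values cover an open arc of length $>\sigma$. By \eqref{eq:spread} there is $t\in[\frac14\sigma,\frac74\sigma]$ such that $P=J(t)$ has $\xi(f^{-1}(P))\in\mathcal C$. So $P\in f(e)$ for an edge $e$ as in Lemma~\ref{lem:triangulation}. The endpoints of $f(e)$ are in $Z(Y)$ by Lemma~\ref{lem:deform}(i), and $P$ is not a zero. Place the bottom $z$ of $f(e)$ at the origin; then $P=(\epsilon y/b,\,y)$ with $0<y<b<2\ell$.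

If $\epsilon=0$, take $Q=P$ and the part of $f(e)$ from $z$ to $P$.

If $\epsilon>0$, use the left triangle $\Delta$, with vertices $0$, $(\epsilon,b)$, $(-a',b')$ (Figure~\ref{fig:tilt}, right). Since $-a'<0<\epsilon$, the vertical line through the vertex $0$ meets the opposite side at an interior point $(0,y_1)$, and $y_1>b$ because $b'>b$. All points $(0,y')$ with $0<y'<y_1$ are thus interior to $\Delta$. Let $Q=(0,y)$. The vertical segment from $z$ to $Q$ has length $y<2\ell$ and, apart from $z$, lies in the interior of $\Delta$, where there are no zeros. By convexity the straight segment from $P$ to $Q$ lies in $\Delta$, and in its interior except for $P$. It goes horizontally to the left from the regular point $P$ through regular points, and its length $\epsilon y/b$ is less than $\sigma/4\le t$. So it coincides with part of $J$, and $Q=J(t-\epsilon y/b)$ is an interior point of $J$.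

If $\epsilon<0$, reflect the picture in the vertical axis: the right triangle has vertices $0$, $(\epsilon,b)$, $(a'',b'')$ with $\epsilon<0<a''$ and $b''>b$, the point $Q=(0,y)$ lies to the right of $P$, and $Q=J(t+|\epsilon|y/b)$ with $t+|\epsilon|y/b<2\sigma$.
\end{proof}

\section{Proof of the upper bound}\label{sec:end}

Let $\rho_\pi=h_{\max}(\tau^0)/h_{\min}(\tau^0)$, a constant depending only on $\pi$.

\begin{proposition}\label{prop:main}
Let $0<\eta<1$ and let $X\subset(0,1)$ have $N$ points, with $N$ even and $N\ge649\,q_1\eta^{-3}$. Then $\liminf_n\delta_n(X,T_{\pi,\lambda})\le8\rho_\pi\eta$ for almost every $\lambda$.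
\end{proposition}

\begin{proof}
Let $X=\{x_1<\dots<x_N\}$ and keep the notation of Section~\ref{sec:target}. The surface $\hat S^*$ has area $dA$, so $\mathcal G=\{Y\in\mathcal H_1:\sqrt{dA}\,Y\in\mathcal U\}$ is an open neighborhood of $\hat S^1_{\zeta^*}$. Call $\zeta=\lambda+i\tau\in\mathcal D$ \emph{good} if $g_t\hat S^1_\zeta\in\mathcal G$ for arbitrarily large $t$ and the forward orbits of $x_1,\dots,x_N$ under $T=T_{\pi,\lambda}$ meet no endpoint. By Proposition~\ref{prop:recurrence} and Lemma~\ref{lem:endpoints}, almost every $\zeta$ is good.

\emph{Rescaling.} Let $\zeta$ be good and $g_t\hat S^1_\zeta\in\mathcal G$. Since $\operatorname{Area}(\hat S_\zeta)=d\operatorname{Area}(S_\zeta)$, this means $\mu g_t\hat S_\zeta\in\mathcal U$ with $\mu^2=A/\operatorname{Area}(S_\zeta)$. The matrix $\mu g_t$ multiplies horizontal lengths by $\mu e^t$ and vertical lengths by $\mu e^{-t}$, and it preserves zeros and their orders. Put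
\[
a=\frac{2\sigma}\mu e^{-t},\qquad b=\frac{2\ell}\mu e^t,\qquad\text{so that}\qquad ab=\frac{4\sigma\ell}{\mu^2}=4\eta\operatorname{Area}(S_\zeta).
\]
The denominator $q$ has disappeared from the product. By Lemma~\ref{lem:stable}, every horizontal segment of length $a$ in $\hat S_\zeta$ has an interior point $Q$ that is reached from a point of $Z(\hat S_\zeta)$ by an upward vertical segment of length at most $b$ containing no other zero. Take $t$ so large that $a\le1$.

\emph{Claim: every closed interval $J_0\subset I$ of length $a$ contains a point $T^kx_i$ with $0\le k\le b/h_{\min}$.} If some $x_i$ is interior to $J_0$, take $k=0$. Otherwise the interior of $J_0$ contains neither branch points nor polygon vertices, so $J_0$ lifts to a horizontal segment in $\hat S_\zeta$. Let $Q$ be an interior point as above, reached from the zero $z$ over $x_i$ by a vertical segment of length $y_0\le b$. The projection of this segment is an upward vertical path in $S_\zeta$ of length $y_0$ from $x_i$ to $\varpi(Q)$, a point interior to $J_0$. Because the orbit of $x_i$ meets no endpoint, the description of the first return in Section~\ref{sec:family} applies at every step: the upward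 vertical ray from $x_i$ in $S_\zeta$ meets no polygon vertex, so it is unique, and it meets $I$ exactly at $x_i,Tx_i,T^2x_i,\dots$, consecutive visits being at distance at least $h_{\min}$ along the ray. Hence $\varpi(Q)=T^kx_i$ with $kh_{\min}\le y_0\le b$, which proves the claim.

\emph{The bound.} Let $n=\lfloor b/h_{\min}\rfloor+1$. Every point of $I$ lies in a closed subinterval of length $a$, so the claim gives $d^H(\bigcup_{k<n}T^kX,I)\le a$. Since $\operatorname{Area}(S_\zeta)=\sum_j\lambda_jh_j\le h_{\max}$,
\[
\delta_n(X,T)\le\frac{ab}{h_{\min}}+a\le4\eta\,\frac{h_{\max}(\tau)}{h_{\min}(\tau)}+a .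
\]
As $t\to\infty$ through admissible values, $a\to0$ and $n\to\infty$. So $\liminf_n\delta_n(X,T)\le4\eta\,h_{\max}(\tau)/h_{\min}(\tau)$ for every good $\zeta=\lambda+i\tau$. By Fubini's theorem, for almost every $\lambda$ the point $\lambda+i\tau$ is good for almost every $\tau\in\mathcal T_\pi$, in particular for some $\tau$ in the nonempty open set where $h_{\max}(\tau)/h_{\min}(\tau)<2\rho_\pi$, which contains $\tau^0$.
\end{proof}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:finite}]
Let $N_\pi=1300\,q_1$ and let $X\subset(0,1)$ have $N\ge N_\pi$ points. Choose $X'\subset X$ of even cardinality $N'\in\{N-1,N\}$. Then $N'\ge N/2\ge650\,q_1$, so $\eta=(649\,q_1/N')^{1/3}$ is less than $1$, and $N'=649\,q_1\eta^{-3}$. By Proposition~\ref{prop:main}, for almost every $\lambda$,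
\[
\liminf_n\delta_n(X,T)\le\liminf_n\delta_n(X',T)\le8\rho_\pi\Bigl(\frac{649\,q_1}{N'}\Bigr)^{1/3}\le8\rho_\pi(1298\,q_1)^{1/3}N^{-1/3}.
\]
Put $C_\pi=8\rho_\pi(1298\,q_1)^{1/3}$; both $q_1$ and $\rho_\pi$ depend only on $\pi$.
\end{proof}

This completes the proof of Theorem~\ref{thm:finite}, and with it, by the deductions in Section~\ref{sec:intro}, of Theorem~\ref{thm:infinite} and Corollary~\ref{cor:class}.

\begin{thebibliography}{9}

\bibitem{CE}
Chaika and Eskin, \emph{J. Mod. Dyn.} \textbf{9} (2015).

\bibitem{Dong}
Changguang Dong, \emph{On density of infinite subsets I}, arXiv:1709.05591 (2017).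

\bibitem{EM}
Eskin and Mirzakhani, \emph{Publ. IH\'ES} \textbf{127} (2018).

\bibitem{EMM}
Eskin, Mirzakhani and Mohammadi, \emph{Ann. of Math.} \textbf{182} (2015).

\bibitem{Keane}
Keane, \emph{Math. Z.} \textbf{141} (1975).

\end{thebibliography}
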